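# Sharp truncations of the kernels $x_k/|x|^{\alpha+1}$ under restricted boundedness

## 1. Separated supports, restricted bounds and truncations

Throughout, $1<p<\infty$, $p'=p/(p-1)$, and $\mu,\nu$ are Radon measures on $\mathbb R^N$: positive Borel measures, finite on compact sets. Functions are Borel and complex valued. We write $f\in\mathcal B$ if $f$ is bounded with compact support, where $\operatorname{supp}f$ is the closure of $\{f\ne0\}$. A norm of $f$ is taken in $L^p(\mu)$ and a norm of $g$ in $L^{p'}(\nu)$; we abbreviate them to $\|f\|_p$ and $\|g\|_{p'}$.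

**Definition 1 (kernel and form).** A *kernel* is a Borel function $L(s,t)$, defined for $s\ne t$, that is bounded on $\{(s,t)\in E\times E:|s-t|\ge\delta\}$ for every compact $E$ and every $\delta>0$. Two functions $f,g\in\mathcal B$ have *separated supports* if $\operatorname{dist}(\operatorname{supp}f,\operatorname{supp}g)>0$. For such $f,g$ the bilinear form is
$$\langle Tf,g\rangle=\iint L(s,t)f(t)g(s)\,d\mu(t)\,d\nu(s).$$

The form converges absolutely: take $E=\operatorname{supp}f\cup\operatorname{supp}g$ and $\delta=\operatorname{dist}(\operatorname{supp}f,\operatorname{supp}g)$. Then $L$ is bounded where $f(t)g(s)\neq0$, and $\mu(E),\nu(E)<\infty$.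

*Example.* Let $N=1$, $L(s,t)=1/(t-s)$, and let $\mu=\nu$ be Lebesgue measure. For $f=1_{[0,1]}$, $g=1_{[-2,-1]}$ the form is
$$\int_0^1\big(\log(t+2)-\log(t+1)\big)\,dt=3\log3-4\log2 .$$
For $f=g=1_{[0,1]}$ the function $1/|t-s|$ is not integrable on the square and the form is not defined. Separation is what makes the definition harmless.

**Definition 2 (restricted boundedness).** A kernel $L$ is *restrictedly $L^p$ bounded with constant $C$* (with respect to $\mu,\nu$) if
$$|\langle Tf,g\rangle|\le C\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}\qquad\text{for all } f,g\in\mathcal B\text{ with separated supports.}$$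

If this is known only for real $f,g$, split each into real and imaginary parts. This gives four terms, each with separated supports and no larger norms, so the bound holds for complex functions with $4C$. From now on all functions may be complex.

*Example.* Let $\mu=\delta_a$ and $\nu=\delta_b$. If $a\ne b$, the best constant is $|L(b,a)|$. If $a=b$, then separated functions cannot both be nonzero at $a$, so the form is always $0$ and the condition holds with $C=0$: it says nothing about the diagonal.

**Definition 3 (truncations).** For $\varepsilon>0$ and $f\in\mathcal B$,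
$$T_\varepsilon f(s)=\int_{|s-t|\ge\varepsilon}K(s,t)f(t)\,d\mu(t).$$
The truncations are *uniformly bounded* if there is $C'<\infty$ with $\|T_\varepsilon f\|_{L^p(\nu)}\le C'\|f\|_{L^p(\mu)}$ for all $\varepsilon>0$ and $f\in\mathcal B$.

*Example.* For $\mu=\delta_a,\nu=\delta_b$ the operator $T_\varepsilon$ has norm $|K(b,a)|$ if $|a-b|\ge\varepsilon$ and norm $0$ otherwise.

The kernels of this lecture are
$$K(s,t)=K_1(t-s),\qquad K_1(x)=\frac{x_k}{|x|^{\alpha+1}},\qquad \alpha>0,\ 1\le k\le N .$$
Since $|K_1(x)|\le|x|^{-\alpha}$, these are kernels in the sense of Definition 1.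

*Example.* Suppose $\mu$ and $\nu$ are both carried by the hyperplane $\{x_k=0\}$. Then $K(s,t)=0$ for all relevant $s\neq t$, the kernel is restrictedly bounded with $C=0$, and all $T_\varepsilon$ vanish in $L^p(\nu)$, however large $\mu$ and $\nu$ are. This example will return in Section 4.

For the vector kernel $x/|x|^{\alpha+1}$, which has all $N$ coordinates at once, it is known that restricted $L^p$ boundedness with respect to any pair $\mu,\nu$ implies uniform boundedness of the truncations. In *Regularizations of general singular integral operators*, arXiv:1010.6184 (2010), Constanze Liaw and Sergei Treil ask about one coordinate alone, and state that they do not know whether the implication holds.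

**Question.** Let one coordinate kernel $x_k/|x|^{\alpha+1}$ be restrictedly $L^p$ bounded with respect to $\mu,\nu$. Are its sharp truncations $T_\varepsilon$ uniformly bounded from $L^p(\mu)$ to $L^p(\nu)$, for every $N\ge2$, $p$, $\alpha$, $k$ and every pair of Radon measures?

The answer is yes.

**Theorem 1.** Let $N\ge2$ (indeed $N\ge1$), $1<p<\infty$, $\alpha>0$, $1\le k\le N$, $K_1(x)=x_k/|x|^{\alpha+1}$, and let $\mu,\nu$ be arbitrary Radon measures. If $K(s,t)=K_1(t-s)$ is restrictedly $L^p$ bounded with constant $C$, then $\|T_\varepsilon\|_{L^p(\mu)\to L^p(\nu)}\le c(N,\alpha)\,C$ for all $\varepsilon>0$.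

Sections 2 to 7 are about this theorem. Section 8 extends it to a class of homogeneous kernels (Theorem 2), and Section 9 shows that smoothness and homogeneity alone would not be enough (Theorem 3).

## 2. One atom, and half of the Hilbert matrix

*One atom.* Let $\mu=\delta_a$, $\nu$ arbitrary, and let $K$ be restrictedly bounded with constant $C$. Test with $f=1_{\{a\}}$ and with $g$ bounded and supported in $\{\delta\le|s-a|\le R\}$. Choosing $g$ to give equality in Hölder's inequality, we get $\int_{\delta\le|s-a|\le R}|K(s,a)|^p\,d\nu(s)\le C^p$. Let $R\to\infty$ and $\delta\to0$: the integral over $s\ne a$ is at most $C^p$. Since $T_\varepsilon f(s)=1_{|s-a|\ge\varepsilon}K(s,a)f(a)$, we have $\|T_\varepsilon\|\le C$. This is easy because, with $t=a$ fixed, the cutoff $1_{|s-t|\ge\varepsilon}$ is a function of $s$ alone, and multiplying by the indicator of a set of $s$ is a contraction.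

*Many atoms.* When $t$ also varies, the cutoff depends on both variables, and deleting entries of a matrix can increase its norm. The standard example is the following. Let $H(0)=0$ and $H(d)=1/d$ for $d\in\mathbb Z\setminus\{0\}$, and consider the form $\sum_{i,j}H(j-i)f_jg_i$.

For $p=2$ it is bounded, by hand. From $\int_0^{2\pi}\theta e^{\mathrm id\theta}d\theta=2\pi/(\mathrm id)$ for $d\ne0$ we get $H(d)=\frac1{2\pi}\int_0^{2\pi}\mathrm i(\theta-\pi)e^{\mathrm id\theta}\,d\theta$ for all $d$ (for $d=0$ both sides are $0$; here $\mathrm i$ is the imaginary unit). Hence for finite sequences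
$$\sum_{l,j}H(j-l)f_jg_l=\frac1{2\pi}\int_0^{2\pi}\mathrm i(\theta-\pi)\Big(\sum_jf_je^{\mathrm ij\theta}\Big)\Big(\sum_lg_le^{-\mathrm il\theta}\Big)d\theta ,$$
and this is at most $\pi\|f\|_{\ell^2}\|g\|_{\ell^2}$ by Cauchy–Schwarz and Parseval. For all $1<p<\infty$ the matrix is bounded on $\ell^p(\mathbb Z)$, with some norm $h_p<\infty$; this is due to M. Riesz (*Sur les fonctions conjuguées*, Math. Z. 27 (1928)).

Now keep only the entries with $1\le i,j\le n$ and $j-i\ge1$. On $f=g=(1,\dots,1)$ the form is $\sum_{d=1}^{n-1}(n-d)/d$, and $\|f\|_{\ell^p}\|g\|_{\ell^{p'}}=n$, so the norm of the half matrix is at least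
$$\frac1n\sum_{d=1}^{n-1}\frac{n-d}d=\sum_{d=1}^{n-1}\frac1d-\frac{n-1}n\ge\log n-1. \tag{1}$$
So sharp cutoffs are dangerous for general matrices. A proof of Theorem 1 must use something about $x_k/|x|^{\alpha+1}$ that excludes this.

## 3. Smooth truncations and removal of the separation

A smooth cutoff is harmless, because it is an average of modulations.

For $\varphi\in C_c^\infty(\mathbb R^N)$ write
$$\varphi(x)=\int\hat\varphi(\xi)e^{ix\cdot\xi}\,d\xi,\qquad A(\varphi):=\|\hat\varphi\|_{L^1}.$$
Here $\hat\varphi$ is a Schwartz function, so $A(\varphi)<\infty$. Replacing $\varphi$ by $\varphi(\cdot/\varepsilon)$ replaces $\hat\varphi(\xi)$ by $\varepsilon^N\hat\varphi(\varepsilon\xi)$, so $A(\varphi(\cdot/\varepsilon))=A(\varphi)$ for all $\varepsilon>0$. (For a feeling for $A$: the same formula applied to $e^{-|x|^2/2}$, whose transform is positive, gives $A=\varphi(0)=1$.)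

**Lemma 1 (multipliers).** Let $L$ be a kernel that is restrictedly $L^p$ bounded with constant $C$, and let $\varphi\in C_c^\infty$. Then $L(s,t)\varphi(t-s)$ and $L(s,t)(1-\varphi(t-s))$ are restrictedly $L^p$ bounded with constants $A(\varphi)C$ and $(1+A(\varphi))C$.

*Proof.* Let $f,g\in\mathcal B$ have separated supports. Then $\iint|L||f||g|\,d\mu\,d\nu<\infty$, so Fubini's theorem applies after inserting $\varphi(t-s)=\int\hat\varphi(\xi)e^{i\xi\cdot t}e^{-i\xi\cdot s}d\xi$:
$$\iint L\,\varphi(t-s)f(t)g(s)\,d\mu\,d\nu=\int\hat\varphi(\xi)\Big(\iint L\,[e^{i\xi\cdot t}f(t)]\,[e^{-i\xi\cdot s}g(s)]\,d\mu\,d\nu\Big)d\xi .$$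
The bracketed functions have the same supports and norms as $f$ and $g$, so the inner integral is at most $C\|f\|_p\|g\|_{p'}$ in modulus. Integrating gives the first claim; the second follows by subtraction from $L$. $\square$

We must also pass from separated $f,g$ to arbitrary $f,g\in\mathcal B$. When the kernel vanishes near the diagonal, a random checkerboard does this.

**Lemma 2 (removing separation).** Let $L$ be a kernel, restrictedly $L^p$ bounded with constant $C$, with $L(s,t)=0$ whenever $|s-t|<\varepsilon$. Then for **all** $f,g\in\mathcal B$,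
$$\Big|\iint Lfg\,d\mu\,d\nu\Big|\le2C\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)} .$$

*Proof.* **Step 1: build separated random pieces of $f$ and $g$.** Let $\delta=\varepsilon/(2\sqrt N)$ and $0<\eta<1/2$. Let $y$ be uniform in $[0,\delta)^N$, and let $(\omega_j)_{j\in\mathbb Z^N}$ be independent, uniform on $\{0,1\}$, and independent of $y$. Put
$$Q_j=y+\delta\big(j+[0,1)^N\big),\qquad Q_j^\eta=y+\delta\big(j+[\eta,1-\eta]^N\big),$$
$$F=f\sum_j\omega_j1_{Q_j^\eta},\qquad G=g\sum_j(1-\omega_j)1_{Q_j^\eta}.$$
As $f,g$ have compact support and $y$ is bounded, only finitely many $j$ matter. The supports of $F$ and $G$ lie in finite unions of closed cubes $Q_j^\eta$, with $\omega_j=1$ for $F$ and $\omega_j=0$ for $G$. These are different cubes, and different cubes $Q_j^\eta$ are at distance at least $2\eta\delta$. So $F,G$ have separated supports and $|\iint LFG|\le C\|F\|_p\|G\|_{p'}$.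

**Step 2: bound the expectation from above.** Given $y$, each point lies in at most one $Q_j^\eta$, so $\mathbb E\|F\|_p^p=\int|f(t)|^p\,\frac12P_y(t\in\bigcup_jQ_j^\eta)\,d\mu\le\frac12\|f\|_p^p$. In the same way $\mathbb E\|G\|_{p'}^{p'}\le\frac12\|g\|_{p'}^{p'}$. By Hölder's inequality,
$$\Big|\mathbb E\iint LFG\,d\mu\,d\nu\Big|\le C\big(\mathbb E\|F\|_p^p\big)^{1/p}\big(\mathbb E\|G\|_{p'}^{p'}\big)^{1/p'}\le\tfrac C2\|f\|_p\|g\|_{p'} .$$

**Step 3: compute the expectation.** The function $Lfg$ is integrable, because $L$ vanishes for $|s-t|<\varepsilon$ and is bounded on the rest of a compact set. Since $|LFG|\le|Lfg|$, the expectation may be taken inside the integral. Where $L(s,t)\ne0$ we have $|s-t|\ge\varepsilon$, while $\operatorname{diam}Q_j=\varepsilon/2$; so $s,t$ lie in different cubes $Q_i\ni s$, $Q_j\ni t$ for every $y$, and $\mathbb E[\omega_j(1-\omega_i)]=\frac14$. Hence the expected coefficient of $L(s,t)f(t)g(s)$ is $\frac14P_y\big(s,t\in\bigcup_jQ_j^\eta\big)$. For one point, the probability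 of lying in $\bigcup_jQ_j^\eta$ is $(1-2\eta)^N$, because its position relative to the grid is uniform. So the probability for both points lies between $2(1-2\eta)^N-1$ and $1$.

**Step 4: let $\eta\to0$.** By dominated convergence $\mathbb E\iint LFG\to\frac14\iint Lfg$. With Step 2, $\frac14|\iint Lfg|\le\frac C2\|f\|_p\|g\|_{p'}$. $\square$

*Example (a kernel of one sign).* Suppose $\mu$ is carried by $\{x_k\ge0\}$ and $\nu$ by $\{x_k\le0\}$. Then $K(s,t)\ge0$ for all relevant pairs, so for separated $f,g$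
$$\Big|\iint K1_{|s-t|\ge\varepsilon}fg\Big|\le\iint K|f||g|\le C\|f\|_p\|g\|_{p'},$$
and Lemma 2 bounds the truncated form by $2C$ for all $f,g\in\mathcal B$. If the absolute value of the kernel were always under control, we would be finished. In general $x_k$ changes sign.

## 4. The annulus between a smooth and a sharp cutoff

Lemma 1 cannot be applied directly to the cutoff $1_{|x|\ge\varepsilon}$: an integral $\int\hat\varphi(\xi)e^{ix\cdot\xi}d\xi$ with $\hat\varphi\in L^1$ is a continuous function of $x$, and the cutoff jumps. So compare the sharp cutoff with a smooth one. Fix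
$$\varphi\in C_c^\infty(\mathbb R^N),\quad 0\le\varphi\le1,\quad\varphi=1\text{ on }|x|\le1,\quad\varphi=0\text{ on }|x|\ge2,\quad\varphi\text{ even}.$$
Then
$$K(s,t)1_{|s-t|\ge\varepsilon}=K(s,t)\Big(1-\varphi\big(\tfrac{t-s}\varepsilon\big)\Big)+K(s,t)\,\varphi\big(\tfrac{t-s}\varepsilon\big)1_{\varepsilon\le|s-t|\le2\varepsilon}. \tag{2}$$
Indeed, for $|s-t|<\varepsilon$ all three terms vanish; for $|s-t|\ge\varepsilon$ the right side is $K(1-\varphi)+K\varphi$. The first term on the right is handled by Lemmas 1 and 2. What remains is a kernel supported on the annulus $\varepsilon\le|s-t|\le2\varepsilon$, where $|K|\le\varepsilon^{-\alpha}$.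

The sensible first attempt is to bound the remainder by its size. Tile $\mathbb R^N$ by half-open cubes of side $\varepsilon/(4\sqrt N)$, so of diameter $\varepsilon/4$. Call $(Q,Q')$ a *neighbor pair* if some $t\in Q$, $s\in Q'$ satisfy $\varepsilon\le|t-s|\le2\varepsilon$. Moving $t$ in $\overline Q$ and $s$ in $\overline{Q'}$ changes $t-s$ by at most $\varepsilon/2$, so
$$\tfrac\varepsilon2\le|t-s|\le\tfrac52\varepsilon\qquad\text{for all }t\in\overline Q,\ s\in\overline{Q'}. \tag{3}$$
Hölder's inequality on $Q\times Q'$ bounds the remainder by $\varepsilon^{-\alpha}\mu(Q)^{1/p'}\nu(Q')^{1/p}\|f1_Q\|_p\|g1_{Q'}\|_{p'}$. So we would like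
$$\varepsilon^{-\alpha}\mu(Q)^{1/p'}\nu(Q')^{1/p}\le c\,C\qquad\text{for all neighbor pairs}. \tag{4}$$

*For the vector kernel (4) is true.* Fix $\chi\in C_c^\infty(\mathbb R^N\setminus\{0\})$ with $\chi=1$ on $\frac12\le|x|\le\frac52$, and let $M_l(x)=x_l|x|^{\alpha-1}\chi(x)\in C_c^\infty$. If each coordinate kernel $x_l/|x|^{\alpha+1}$ is restrictedly bounded with constant $C$, then multiply the $l$-th one by $M_l(x/\varepsilon)$ and add:
$$\sum_{l=1}^N\frac{x_l}{|x|^{\alpha+1}}M_l(x/\varepsilon)=\varepsilon^{-\alpha}\sum_{l=1}^N\frac{x_l^2}{|x|^2}\chi(x/\varepsilon)=\varepsilon^{-\alpha}\chi(x/\varepsilon).$$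
By Lemma 1 this kernel is restrictedly bounded with constant $C\sum_lA(M_l)$. Test it on $f=1_Q$, $g=1_{Q'}$, where $\chi((t-s)/\varepsilon)=1$ by (3): $\varepsilon^{-\alpha}\mu(Q)\nu(Q')\le C\sum_lA(M_l)\,\mu(Q)^{1/p}\nu(Q')^{1/p'}$, which is (4).

*For one coordinate (4) is false.* Let $N\ge2$ and let $\mu=\nu$ be $(N-1)$-dimensional Lebesgue measure on the hyperplane $\{x_k=0\}$. Then $C=0$, but $\mu(Q)\nu(Q')>0$ for suitable neighbor pairs. The kernel can be small because $x_k$ is small, not because the measures are small, and nothing can be said about the measures alone. We may still divide by the factor $|x|^{-\alpha-1}$, which is smooth and nowhere zero on the annulus; we may not divide by $x_k$, which vanishes there. So we have to estimate the remainder with the factor $x_k$ kept in place.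

## 5. Rank two: boundedness controls the absolute value

On a neighbor pair, dividing out $|x|^{-\alpha-1}$ by Lemma 1 leaves the kernel $t_k-s_k$. It has *rank two*: it is the sum $t_k\cdot1+1\cdot(-s_k)$ of two products of a function of $t$ with a function of $s$. For rank one the absolute value costs nothing: by Hölder's inequality and its sharpness, the forms with kernels $b(s)a(t)$ and $|b(s)||a(t)|$ both have norm $\|a\|_{p'}\|b\|_p$. For rank two the loss is a constant. In the half Hilbert matrix of Section 2 the rank is not bounded, and there the loss was $\log n$.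

We use the following duality test several times.

**Duality test.** Let $\sigma$ be a finite measure on a bounded Borel set $E$, let $1<q<\infty$, and let $h$ be a bounded Borel function on $E$ with $|\int_Ehg\,d\sigma|\le c\|g\|_{L^{q'}(\sigma)}$ for all bounded Borel $g$ on $E$. Then $\|h\|_{L^q(\sigma)}\le c$.

*Proof.* Take $g=\overline h|h|^{q-2}$ where $h\ne0$ and $g=0$ elsewhere; it is bounded, since $|g|=|h|^{q-1}$. Then $hg=|h|^q=|g|^{q'}$, so $\|h\|_q^q\le c\|h\|_q^{q/q'}=c\|h\|_q^{q-1}$, with all terms finite. $\square$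

**Lemma 3 (absolute values, rank two).** Let $Q,Q'$ be bounded Borel sets. Suppose
$$\Big|\int_{Q'}\int_Q(t_k-s_k)f(t)g(s)\,d\mu\,d\nu\Big|\le D\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)} \tag{5}$$
for all bounded $f,g$ that vanish off $Q$, $Q'$ respectively. Then for all such $f,g$
$$\int_{Q'}\int_Q|t_k-s_k||f(t)||g(s)|\,d\mu\,d\nu\le3D\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)} .$$

*Proof.* If $\mu(Q)=0$ or $\nu(Q')=0$ the left side is $0$. Otherwise both are positive and finite, and we let
$$a=\frac1{\mu(Q)}\int_Qt_k\,d\mu,\qquad b=\frac1{\nu(Q')}\int_{Q'}s_k\,d\nu .$$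

**Step 1: test (5) on indicators, to see how little the coordinates vary.**

Take $f=1_Q$. Since $\int_Q(t_k-s_k)\,d\mu=\mu(Q)(a-s_k)$, we get $\mu(Q)|\int_{Q'}(a-s_k)g\,d\nu|\le D\mu(Q)^{1/p}\|g\|_{p'}$ for all bounded $g$ on $Q'$. By the duality test with $q=p$,
$$\|s_k-a\|_{L^p(\nu,Q')}\le D\mu(Q)^{1/p-1}=D\mu(Q)^{-1/p'} .$$

Take $g=1_{Q'}$. Since $\int_{Q'}(t_k-s_k)\,d\nu=\nu(Q')(t_k-b)$, we get $\nu(Q')|\int_Q(t_k-b)f\,d\mu|\le D\nu(Q')^{1/p'}\|f\|_p$. By the duality test with $q=p'$,
$$\|t_k-b\|_{L^{p'}(\mu,Q)}\le D\nu(Q')^{1/p'-1}=D\nu(Q')^{-1/p} .$$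

Take both. Then $|a-b|\,\mu(Q)\nu(Q')\le D\mu(Q)^{1/p}\nu(Q')^{1/p'}$, so
$$|a-b|\le D\mu(Q)^{-1/p'}\nu(Q')^{-1/p} .$$

**Step 2: split the kernel and use Hölder's inequality.** We have $|t_k-s_k|\le|t_k-b|+|b-a|+|a-s_k|$. Recall that $\int_Q|f|\,d\mu\le\mu(Q)^{1/p'}\|f\|_p$ and $\int_{Q'}|g|\,d\nu\le\nu(Q')^{1/p}\|g\|_{p'}$. Hence
$$\iint|t_k-b||f||g|\le\|t_k-b\|_{L^{p'}(\mu,Q)}\|f\|_p\,\nu(Q')^{1/p}\|g\|_{p'}\le D\|f\|_p\|g\|_{p'},$$
$$\iint|a-s_k||f||g|\le\mu(Q)^{1/p'}\|f\|_p\,\|s_k-a\|_{L^p(\nu,Q')}\|g\|_{p'}\le D\|f\|_p\|g\|_{p'},$$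
$$\iint|a-b||f||g|\le|a-b|\,\mu(Q)^{1/p'}\nu(Q')^{1/p}\|f\|_p\|g\|_{p'}\le D\|f\|_p\|g\|_{p'} .$$
Add the three lines. $\square$

On the hyperplane example of Section 4, $D=0$ and Lemma 3 says $0\le0$: it makes no statement about the size of the measures.

## 6. The absolute annular kernel

**Proposition 4.** Under the hypotheses of Theorem 1, for all $\varepsilon>0$ and $f,g\in\mathcal B$,
$$\iint_{\varepsilon\le|s-t|\le2\varepsilon}|K(s,t)||f(t)||g(s)|\,d\mu\,d\nu\le c_1(N,\alpha)\,C\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)} .$$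

*Proof.* Use the tiling and the neighbor pairs of Section 4, and the function $\chi$ fixed there (it depends only on $N$).

**Step 1: remove the factor $|x|^{-\alpha-1}$ on a neighbor pair $(Q,Q')$.** Put $M(x)=|x|^{\alpha+1}\chi(x)$. As $\chi$ vanishes near $0$, $M\in C_c^\infty(\mathbb R^N)$. For $x=t-s$ with $t\in Q$, $s\in Q'$ we have $\chi(x/\varepsilon)=1$ by (3), so
$$K_1(x)M(x/\varepsilon)=\frac{x_k}{|x|^{\alpha+1}}\cdot\frac{|x|^{\alpha+1}}{\varepsilon^{\alpha+1}}=\varepsilon^{-\alpha-1}x_k .$$
By (3), bounded functions on $Q$ and on $Q'$ have separated supports. So Lemma 1, with multiplier $M(\cdot/\varepsilon)$, shows that (5) holds for $(Q,Q')$ with $D=\varepsilon^{\alpha+1}A(M)C$.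

**Step 2: pass to absolute values on this pair.** For $|x|\ge\varepsilon$ we have $|K_1(x)|\le\varepsilon^{-\alpha-1}|x_k|$. Lemma 3 gives
$$\int_{Q'}\int_Q1_{\varepsilon\le|s-t|\le2\varepsilon}|K||f||g|\,d\mu\,d\nu\le\varepsilon^{-\alpha-1}\cdot3D\,\|f1_Q\|_p\|g1_{Q'}\|_{p'}=3A(M)C\,\|f1_Q\|_p\|g1_{Q'}\|_{p'} .$$

**Step 3: count neighbor pairs.** Fix $Q$ and a point $t\in Q$. By (3) every partner $Q'$ lies in the closed ball about $t$ of radius $\frac52\varepsilon$. The partners are disjoint and have volume $(\varepsilon/(4\sqrt N))^N$. So their number is at most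
$$n=|B(0,1)|\Big(\frac52\varepsilon\Big)^N\Big(\frac{4\sqrt N}\varepsilon\Big)^N=|B(0,1)|(10\sqrt N)^N .$$
By symmetry, each $Q'$ is in at most $n$ neighbor pairs.

**Step 4: sum.** The set $\{\varepsilon\le|s-t|\le2\varepsilon\}$ is covered by the products of neighbor pairs. By Hölder's inequality for sums over neighbor pairs,
$$\sum_{(Q,Q')}\|f1_Q\|_p\|g1_{Q'}\|_{p'}\le\Big(n\sum_Q\|f1_Q\|_p^p\Big)^{1/p}\Big(n\sum_{Q'}\|g1_{Q'}\|_{p'}^{p'}\Big)^{1/p'}=n\|f\|_p\|g\|_{p'} .$$
So the claim holds with $c_1=3nA(M)$. $\square$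

## 7. Proof of Theorem 1, and the equivalence

*Proof of Theorem 1.* **Step 1: bound the truncated form.** Use the splitting (2). The first kernel on the right vanishes for $|s-t|\le\varepsilon$. It is restrictedly bounded with constant $(1+A(\varphi))C$, by Lemma 1 with multiplier $\varphi(\cdot/\varepsilon)$. By Lemma 2 its form is at most $2(1+A(\varphi))C\|f\|_p\|g\|_{p'}$ for all $f,g\in\mathcal B$. The second kernel is at most $|K|1_{\varepsilon\le|s-t|\le2\varepsilon}$ in modulus, so its form is at most $c_1C\|f\|_p\|g\|_{p'}$ by Proposition 4. With $c=2(1+A(\varphi))+c_1$,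
$$\Big|\int(T_\varepsilon f)\,g\,d\nu\Big|\le c\,C\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}\qquad(f,g\in\mathcal B).$$
The constant $c$ depends only on $N$ and $\alpha$.

**Step 2: pass to the operator norm.** Let $f\in\mathcal B$. Since $|K|\le\varepsilon^{-\alpha}$ for $|s-t|\ge\varepsilon$ and $f$ is bounded with compact support, $F=T_\varepsilon f$ is a bounded Borel function. Apply the duality test to $h=F$ on $E=B(0,R)$ with $\sigma=\nu$ and $q=p$: $\|F1_{B(0,R)}\|_{L^p(\nu)}\le c\,C\|f\|_{L^p(\mu)}$. Let $R\to\infty$. $\blacksquare$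

The statement in the Question is therefore true. The converse is immediate: if $f,g\in\mathcal B$ have supports at distance greater than $\varepsilon$, then $\langle Tf,g\rangle=\int(T_\varepsilon f)g\,d\nu$, so $|\langle Tf,g\rangle|\le\|T_\varepsilon\|\|f\|_p\|g\|_{p'}$ for all small $\varepsilon$. With $C_{\rm restr}$ the best restricted constant,
$$C_{\rm restr}\le\liminf_{\varepsilon\to0}\|T_\varepsilon\|\le\sup_{\varepsilon>0}\|T_\varepsilon\|\le c(N,\alpha)\,C_{\rm restr},$$
and the two properties are equivalent.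

## 8. Homogeneous kernels of finite type and rough truncations

The proof used two facts about $K_1$ on the annulus: it is a smooth nowhere vanishing function times a polynomial, and the polynomial gives a kernel of finite rank.

**Definition 4 (finite type).** Let $K_1:\mathbb R^N\setminus\{0\}\to\mathbb C$ be continuous and homogeneous of degree $-\alpha$, $\alpha\in\mathbb R$: $K_1(rx)=r^{-\alpha}K_1(x)$ for $r>0$. Call $K_1$ *of finite type* if each $\omega\in S^{N-1}$ has a neighborhood (in $\mathbb R^N\setminus\{0\}$) on which $K_1=Ph$, with $P$ a polynomial and $h$ a nowhere zero $C^\infty$ function.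

*Examples.* (a) $P(x)/|x|^\beta$ with any homogeneous polynomial $P$: take $h=|x|^{-\beta}$.

(b) Let $N=2$ and $K_1(x)=|x|^{-\alpha}\Omega(x/|x|)$ with $\Omega\in C^\infty(S^1)$ all of whose zeros have finite order. Where $\Omega\neq0$ take $P=1$, $h=K_1$. Near a zero $\theta_0$ of order $m$ we have $\Omega=\sin^m(\theta-\theta_0)u(\theta)$ with $u$ smooth and nonvanishing. The function $\ell(x)=|x|\sin(\theta-\theta_0)$ is a linear form in $x$, and $K_1=\ell(x)^m\cdot|x|^{-\alpha-m}u$, so take $P=\ell^m$.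

**Theorem 2.** Let $K_1$ be of finite type, $N\ge1$, $1<p<\infty$, $\mu,\nu$ Radon, and let $K(s,t)=K_1(t-s)$ be restrictedly $L^p$ bounded with constant $C$. Then, with constants depending only on $N$, $K_1$ (and $a,b,B$ in (ii)):

(i) $\displaystyle\iint_{\varepsilon\le|s-t|\le2\varepsilon}|K||f||g|\,d\mu\,d\nu\le c_1C\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}$ for all $\varepsilon>0$ and $f,g\in\mathcal B$.

(ii) If $m$ is any Borel function with $|m|\le B$, $m=0$ on $|x|<a$ and $m=1$ on $|x|>b$ ($0<a<b<\infty$), then the operators with kernels $K(s,t)m((s-t)/\varepsilon)$ are bounded $L^p(\mu)\to L^p(\nu)$ with norms $\le c\,C$, uniformly in $\varepsilon>0$.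

We first replace Lemma 3 by a version for rank $r$. It rests on Auerbach's lemma: *a normed space $Y$ of finite dimension $d$ has a basis $y_1,\dots,y_d$ with $\|y_i\|=1$ whose biorthogonal functionals $y_i^*$ have norm $1$.* In a Euclidean space an orthonormal basis will do. In general, identify $Y$ linearly with $\mathbb C^d$ and choose $y_1,\dots,y_d$ in the closed unit ball with $|\det(y_1,\dots,y_d)|$ maximal; the maximum is positive. Let $y_i^*(y)$ be the determinant with $y$ in place of $y_i$, divided by $\det(y_1,\dots,y_d)$. Then $y_i^*(y_j)$ is $1$ if $i=j$ and $0$ otherwise, and $|y_i^*(y)|\le1$ for $\|y\|\le1$ by maximality. From $1=y_i^*(y_i)\le\|y_i^*\|\|y_i\|\le1$ both norms are $1$.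

**Lemma 3′ (absolute values, rank $r$).** Let $Q,Q'$ be bounded Borel sets and $\kappa(s,t)=\sum_{i=1}^rb_i(s)a_i(t)$ with $a_i,b_i$ bounded Borel functions on $Q$, $Q'$. If $|\int_{Q'}\int_Q\kappa fg\,d\mu\,d\nu|\le D\|f\|_p\|g\|_{p'}$ for all bounded $f,g$ on $Q,Q'$, then $\int_{Q'}\int_Q|\kappa||f||g|\,d\mu\,d\nu\le rD\|f\|_p\|g\|_{p'}$.

*Proof.* **Step 1: an operator with small range.** Let $Sf(s)=\int_Q\kappa(s,t)f(t)\,d\mu(t)=\sum_ib_i(s)\int_Qa_if\,d\mu$. As $a_i,b_i$ are bounded and $\mu(Q),\nu(Q')<\infty$, $S$ is a bounded operator $L^p(\mu|_Q)\to L^p(\nu|_{Q'})$. For bounded $f$, the duality test gives $\|Sf\|_p\le D\|f\|_p$; by density $\|S\|\le D$. The range $Y$ of $S$ lies in the span of the $b_i$, so $d=\dim Y\le r$.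

**Step 2: an economical representation of $\kappa$.** Choose $y_i,y_i^*$ for $Y$ by Auerbach's lemma. The functional $f\mapsto y_i^*(Sf)$ on $L^p(\mu|_Q)$ has norm at most $D$, so it is $f\mapsto\int_Q\phi_if\,d\mu$ with $\phi_i\in L^{p'}(\mu|_Q)$, $\|\phi_i\|_{p'}\le D$. From $Sf=\sum_iy_i^*(Sf)\,y_i$ we get, for Borel sets $A\subset Q$ and $A'\subset Q'$,
$$\int_{A'}\int_A\kappa\,d\mu\,d\nu=\int_{A'}S1_A\,d\nu=\int_{A'}\int_A\sum_{i\le d}y_i(s)\phi_i(t)\,d\mu\,d\nu .$$
Both integrands are $\mu\times\nu$ integrable on $Q\times Q'$, and the two complex measures they define agree on rectangles, hence on all Borel sets. So $\kappa(s,t)=\sum_{i\le d}y_i(s)\phi_i(t)$ for $\mu\times\nu$-a.e. $(s,t)\in Q\times Q'$.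

**Step 3: Hölder's inequality.** Therefore $\iint|\kappa||f||g|\le\sum_{i\le d}\|\phi_i\|_{p'}\|f\|_p\|y_i\|_p\|g\|_{p'}\le dD\|f\|_p\|g\|_{p'}\le rD\|f\|_p\|g\|_{p'}$. $\square$

*Proof of Theorem 2.* As $K_1$ is continuous, $K$ is a kernel in the sense of Definition 1.

**Step 1: finitely many factorizations on the annulus.** Let $R=\{\frac12\le|x|\le\frac52\}$. If $K_1=Ph$ near $\omega\in S^{N-1}$ and $r>0$, then $K_1(x)=r^{-\alpha}K_1(x/r)=P(x/r)\cdot r^{-\alpha}h(x/r)$ near $r\omega$. So a factorization as in Definition 4 exists near every point of $R$. By compactness there are finitely many open sets $U_i'\subset U_i\subset\mathbb R^N\setminus\{0\}$, with $\overline{U_i'}$ a compact subset of $U_i$ and $R\subset\bigcup_iU_i'$, such that $K_1=P_ih_i$ on $U_i$ with $P_i$ a polynomial and $h_i\in C^\infty(U_i)$ nowhere zero. Then $h_i$ is bounded on $U_i'$. Choose $\chi_i\in C_c^\infty(U_i)$ with $\chi_i=1$ on $U_i'$ and put $M_i=\chi_i/h_i$, extended by $0$; so $M_i\in C_c^\infty(\mathbb R^N)$. By Lebesgue's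 number lemma choose $\lambda\in(0,\frac14]$ such that each subset of $R$ of diameter at most $2\lambda$ lies in some $U_i'$.

**Step 2: one neighbor pair.** Tile by half-open cubes of diameter $\lambda\varepsilon$, and define neighbor pairs as before. For a neighbor pair, $t-s$ varies by at most $2\lambda\varepsilon\le\varepsilon/2$, so (3) holds again. The set $\varepsilon^{-1}(Q-Q')$ of all $(t-s)/\varepsilon$ thus lies in $R$ and has diameter at most $2\lambda$. So it lies in some $U_i'$, and for $x\in Q-Q'$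
$$K_1(x)M_i(x/\varepsilon)=\varepsilon^{-\alpha}K_1(x/\varepsilon)/h_i(x/\varepsilon)=\varepsilon^{-\alpha}P_i(x/\varepsilon).$$
Expanding $P_i((t-s)/\varepsilon)$ in monomials in $t$ with coefficients polynomial in $s$ writes it as in Lemma 3′ with $r_i$ terms, where $r_i$ is the dimension of the space of polynomials of degree $\le\deg P_i$. By Lemma 1 the hypothesis of Lemma 3′ holds for $\kappa=\varepsilon^{-\alpha}P_i((t-s)/\varepsilon)$ with $D=A(M_i)C$. Hence
$$\int_{Q'}\int_Q\varepsilon^{-\alpha}\big|P_i\big(\tfrac{t-s}\varepsilon\big)\big||f||g|\,d\mu\,d\nu\le r_iA(M_i)C\|f1_Q\|_p\|g1_{Q'}\|_{p'} .$$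
On $Q\times Q'$ we have $|K|=\varepsilon^{-\alpha}|P_i(\frac{t-s}\varepsilon)||h_i(\frac{t-s}\varepsilon)|\le\sup_{U_i'}|h_i|\cdot\varepsilon^{-\alpha}|P_i(\frac{t-s}\varepsilon)|$.

**Step 3: sum, to get (i).** Each cube is in at most $n=|B(0,1)|(\frac{5\sqrt N}{2\lambda})^N$ neighbor pairs, by the volume count of Proposition 4 with side $\lambda\varepsilon/\sqrt N$. Summing over neighbor pairs as in Step 4 of that proof gives (i) with $c_1=n\max_i\big(r_iA(M_i)\sup_{U_i'}|h_i|\big)$.

**Step 4: compare $m$ with a smooth cutoff.** Let $\varphi$ be the even function of Section 4. The difference $m(x)-(1-\varphi(x/a))$ is bounded by $B+1$. It vanishes for $|x|<a$ (both terms are $0$) and for $|x|>\max(b,2a)$ (both are $1$). The kernel $K(s,t)(1-\varphi(\frac{s-t}{a\varepsilon}))$ equals $K(s,t)(1-\varphi(\frac{t-s}{a\varepsilon}))$ and vanishes for $|s-t|\le a\varepsilon$; by Lemmas 1 and 2, at scale $a\varepsilon$, its form is at most $2(1+A(\varphi))C\|f\|_p\|g\|_{p'}$ on $\mathcal B$. The remaining kernel is at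 most $(B+1)|K|$ on $a\varepsilon\le|s-t|\le\max(b,2a)\varepsilon$. If $2^Ja\ge\max(b,2a)$, this region is covered by the annuli $2^ja\varepsilon\le|s-t|\le2^{j+1}a\varepsilon$, $0\le j<J$, and (i) bounds its form by $(B+1)Jc_1C\|f\|_p\|g\|_{p'}$.

**Step 5: pass to the operator norm, to get (ii).** For $f\in\mathcal B$ let $F(s)=\int K(s,t)m((s-t)/\varepsilon)f(t)\,d\mu(t)$. The kernel vanishes for $|s-t|<a\varepsilon$, so $F$ is bounded on each ball $B(0,R)$ (not necessarily on $\mathbb R^N$ if $\alpha<0$). The duality test on $B(0,R)$, and then $R\to\infty$, gives (ii). $\square$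

## 9. A smooth homogeneous kernel for which the implication fails

The finite type hypothesis cannot simply be dropped. Near a direction where $K_1$ vanishes to infinite order there is room to hide ever larger Hilbert matrices, scaled down, and to place the points so that the unit circle cuts each matrix in half as in (1).

**Theorem 3.** Let $N=2$, $1<p<\infty$, $\alpha>0$. There are a real odd $K_1\in C^\infty(\mathbb R^2\setminus\{0\})$, homogeneous of degree $-\alpha$ (vanishing to infinite order at $\pm e_1$), and Radon measures $\mu,\nu$ such that $K(s,t)=K_1(t-s)$ is restrictedly $L^p$ bounded but $T_1$ is unbounded from $L^p(\mu)$ to $L^p(\nu)$.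

*Proof.* Let $H$ and $h_p$ be as in Section 2.

**Step 1: choose directions, to carry the entries of the matrices.** For $n\ge3$ let
$$c_n=2^{-n},\qquad\rho_n=\frac{2^{-n}}{8n},\qquad a_n=\sqrt{1-(c_n+\rho_n/2)^2} .$$
The vertical line $x_1=a_n$ crosses the unit circle at height $c_n+\rho_n/2$, halfway between $c_n$ and $c_n+\rho_n$. Since $c_n+\rho_n/2\le\frac18(1+\frac1{48})<0.128$, we have $0.99\le a_n<1$. For integers $|d|<n$, $|d\rho_n|<2^{-n}/8$, so
$$\tfrac782^{-n}<\frac{c_n+d\rho_n}{a_n}<\frac{9/8}{0.99}\,2^{-n}<\tfrac542^{-n} .$$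
So these $2n-1$ distinct points lie in $I_n=(\frac342^{-n},\frac542^{-n})$. The intervals $I_n$ are pairwise disjoint, because $\frac542^{-n-1}<\frac342^{-n}$.

**Step 2: define the kernel.** Choose real $\psi_n\in C_c^\infty(I_n)$ with $\psi_n((c_n+d\rho_n)/a_n)=H(d)$ for $|d|<n$, and $A_n>0$ with $A_n\|\psi_n\|_{C^n}\le2^{-n}$, where $\|\cdot\|_{C^n}$ is the largest supremum norm of the derivatives of order $0,\dots,n$. For each $l$ the series $\sum_nA_n\psi_n^{(l)}$ converges uniformly, since its terms with $n\ge l$ are at most $2^{-n}$. So $\psi=\sum_{n\ge3}A_n\psi_n\in C^\infty(\mathbb R)$, with support in $[0,1]$. Put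
$$K_1(x)=\operatorname{sgn}(x_1)|x_1|^{-\alpha}\psi(x_2/x_1)\quad(x_1\ne0),\qquad K_1(x)=0\quad(x_1=0).$$
Since $K_1=0$ where $|x_2|>|x_1|$, it is smooth near the points with $x_1=0$, $x_2\neq0$, and so on $\mathbb R^2\setminus\{0\}$. It is homogeneous of degree $-\alpha$. It is odd, because $x\mapsto-x$ changes $\operatorname{sgn}(x_1)$ and leaves $x_2/x_1$ fixed. By continuity on the circle and homogeneity, $|K_1(x)|\le B|x|^{-\alpha}$ for some $B$. As $\psi=0$ on $(-\infty,0]$ and $\psi$ is smooth, all derivatives of $\psi$ vanish at $0$, so $K_1$ vanishes to infinite order at $\pm e_1$.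

One sees directly that $K_1$ is not of finite type. If $K_1=Ph$ near $e_1$, then $P=K_1/h$ vanishes to infinite order at $e_1$, so the polynomial $P$ is $0$ and $K_1=0$ near $e_1$. But $\psi((c_n+\rho_n)/a_n)=A_nH(1)\ne0$ for all $n\ge3$, and these points tend to $0$.

**Step 3: build one block, bounded with norm at most $h_p$.** For $1\le i,j\le n$ let
$$t_j=(a_n,\,c_n+j\rho_n),\quad s_i=(0,\,i\rho_n),\quad w_n=\frac{a_n^\alpha}{A_n},\quad\mu_n=w_n\sum_{j=1}^n\delta_{t_j},\quad\nu_n=w_n\sum_{i=1}^n\delta_{s_i} .$$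
Then $t_j-s_i=(a_n,c_n+(j-i)\rho_n)$. Because only $\psi_n$ is nonzero on $I_n$, $K_1(t_j-s_i)=a_n^{-\alpha}A_nH(j-i)=w_n^{-1}H(j-i)$. Hence
$$\iint K_1(t-s)f(t)g(s)\,d\mu_n\,d\nu_n=w_n\sum_{i,j}H(j-i)f(t_j)g(s_i),$$
while $\|f\|_{L^p(\mu_n)}\|g\|_{L^{p'}(\nu_n)}=w_n\|(f(t_j))\|_{\ell^p}\|(g(s_i))\|_{\ell^{p'}}$. So the form of the block has norm at most $h_p$.

**Step 4: truncate the block at $\varepsilon=1$.** We have
$$|t_j-s_i|^2-1=(c_n+(j-i)\rho_n)^2-(c_n+\rho_n/2)^2,$$
and $c_n+(j-i)\rho_n>0$. So $|t_j-s_i|\ge1$ if and only if $j-i\ge\frac12$, that is, $j-i\ge1$. The truncation at $\varepsilon=1$ keeps exactly the half matrix of Section 2. On $f=g=1$ the truncated form is $w_n\sum_{d=1}^{n-1}(n-d)/d$, and the product of the norms is $w_nn$, so by (1) the truncated block has norm at least $\log n-1$.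

**Step 5: put the blocks far apart.** Let $W_n=\max(1,nw_n)$; it is at least the total mass of $\mu_n$ and of $\nu_n$. Let $z_n=(R_n,0)$, where $R_n$ is increasing and chosen inductively so that, for all $3\le m<n$,
$$R_n-R_m>5\qquad\text{and}\qquad B(R_n-R_m-4)^{-\alpha}W_nW_m\le2^{-n-m} .$$
This is possible since $\alpha>0$. Let $\mu$ and $\nu$ be the sums over $n\ge3$ of $\mu_n$ and $\nu_n$ translated by $z_n$. All points of $\mu_n,\nu_n$ have norm less than $2$, so each translated block lies within distance $2$ of $z_n$. As $R_n\to\infty$, a bounded set meets only finitely many blocks, so $\mu$ and $\nu$ are Radon. Moreover no point of $\mu$ is a point of $\nu$: within a block the first coordinates differ by $a_n$, and points of different blocks are at distance more than $1$.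

**Step 6: verify restricted boundedness.** Let $f,g\in\mathcal B$ have separated supports, and let $f_n,g_n$ be their restrictions to the $n$-th blocks of $\mu$ and $\nu$. Only finitely many are nonzero. By translation invariance and Step 3 the diagonal terms contribute at most $h_p\sum_n\|f_n\|_p\|g_n\|_{p'}\le h_p\|f\|_p\|g\|_{p'}$, by Hölder's inequality for sums. For $n\ne m$, the points $t$ of the $n$-th block of $\mu$ and $s$ of the $m$-th block of $\nu$ satisfy $|t-s|\ge|R_n-R_m|-4$, so by Hölder's inequality the form between these blocks has norm at most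
$$B(|R_n-R_m|-4)^{-\alpha}W_n^{1/p'}W_m^{1/p}\le B(|R_n-R_m|-4)^{-\alpha}W_nW_m\le2^{-n-m} .$$
The sum of these over $n\ne m$ is at most $(\sum_{n\ge3}2^{-n})^2\le1$. Hence $|\langle Tf,g\rangle|\le(h_p+1)\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}$.

**Step 7: verify that $T_1$ is unbounded.** Let $f=g$ be the indicator of the closed ball of radius $2$ about $z_n$. Among the blocks it sees only the $n$-th. By Step 4, $\int(T_1f)g\,d\nu\ge(\log n-1)\|f\|_{L^p(\mu)}\|g\|_{L^{p'}(\nu)}$, so $\|T_1\|\ge\log n-1$ for every $n\ge3$. $\blacksquare$
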